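\title{The range of Dehn functions of central products of nilpotent Lie groups}

\begin{abstract}
Let $K$ and $L$ be simply connected nilpotent Lie groups of steps $k\ge\ell\ge2$ with one-dimensional centers, and let $G$ be a central product of $K$ and $L$. We consider the conjecture that the Dehn function of $G$ satisfies $n^k\preccurlyeq\delta_G\prec n^{k+1}$. The lower bound fails for every pair $k>\ell\ge2$: central products of two jet groups have $\delta_G\asymp n^\ell$. In general $n^\ell\preccurlyeq\delta_G\preccurlyeq n^{k+\varepsilon}$ for every $\varepsilon>0$, and both exponents are optimal for every pair $(k,\ell)$. Thus the upper half of the conjecture always holds, and the whole conjecture holds when $k=\ell$.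
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Dehn functions and central products}
Let $G$ be a simply connected Lie group with a left-invariant Riemannian metric. The area $\operatorname{Area}(\gamma)$ of a Lipschitz loop $\gamma$ in $G$ is the infimum of the areas of Lipschitz disks with boundary $\gamma$, and the \emph{Dehn function} $\delta_G(r)$ is the supremum of $\operatorname{Area}(\gamma)$ over all rectifiable loops of length at most $r$, parametrized by arc length. It measures how much surface a loop has to sweep out in order to contract. For $f,g\colon[0,\infty)\to[0,\infty)$ write $f\preccurlyeq g$ if there is $C>0$ with $f(n)\le Cg(Cn)+Cn+C$ for all $n$; write $f\asymp g$ if $f\preccurlyeq g\preccurlyeq f$, and $f\prec g$ if $f\preccurlyeq g$ but not $g\preccurlyeq f$. Two left-invariant metrics are bi-Lipschitz equivalent, so the class of $\delta_G$ under $\asymp$ does not depend on the metric.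

The lower central series of a Lie algebra $\mathfrak n$ is $\mathfrak n_1=\mathfrak n$, $\mathfrak n_{j+1}=[\mathfrak n,\mathfrak n_j]$, and $\mathfrak n$ is nilpotent of \emph{step} $c$ if $\mathfrak n_c\ne0=\mathfrak n_{c+1}$. For Lie algebras $\mathfrak k,\mathfrak l$ with centers $\mathfrak z,\mathfrak z'$ and an isomorphism $\theta\colon\mathfrak z\to\mathfrak z'$, the \emph{central product} is
\[
\mathfrak k\times_\theta\mathfrak l=(\mathfrak k\times\mathfrak l)/\{(z,-\theta(z)):z\in\mathfrak z\},
\]
the direct product with the two centers identified through $\theta$. Our standing hypothesis is: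
\begin{quote}
(H)\quad $\mathfrak k$ and $\mathfrak l$ are nilpotent of steps $k\ge\ell\ge2$ with one-dimensional centers, $\theta$ is an isomorphism between the centers, and $K$, $L$, $G=K\times_\theta L$ are the simply connected Lie groups with Lie algebras $\mathfrak k$, $\mathfrak l$, $\mathfrak g=\mathfrak k\times_\theta\mathfrak l$.
\end{quote}
The following conjecture is posed in \cite{LIPT}.

\medskip\noindent\textbf{Conjecture.} \emph{Under \textup{(H)}, the Dehn function of $G$ satisfies $n^k\preccurlyeq\delta_G(n)\prec n^{k+1}$.}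

\subsection{Jet groups}\label{sub:jetintro}
Our examples come from one family. For $m,d\ge1$ let $P_m=P_m(\mathbb R^d)$ be the space of real polynomials of degree at most $m$ in $\xi\in\mathbb R^d$, and let $J^m(\mathbb R^d)=\mathbb R^d\ltimes P_m$ with the product
\[
(x,p)(y,q)=(x+y,\;p+\tau_xq),\qquad(\tau_xq)(\xi)=q(\xi-x).
\]
Conjugation by $(x,0)$ sends $(0,q)$ to $(0,\tau_xq)$. Hence, if $X_1,\dots,X_d$ is the standard basis of $\mathbb R^d$, the brackets of the Lie algebra $\mathfrak n=\mathbb R^d\oplus P_m$ are $[X_i,q]=-\partial_iq$, and all others vanish. The partial derivatives of $P_j$ span $P_{j-1}$, so $\mathfrak n_{j+1}=P_{m-j}$ for $1\le j\le m$ and the step is $m+1$. The center is the line $P_0$ of constants: if $x+p$ is central, then $\partial_ip=0$ for all $i$, and $x\cdot\nabla q=0$ for all linear $q$ forces $x=0$. The group $J^1(\mathbb R)$, with basis $X,\xi,1$ and $[X,\xi]=-1$, is the three-dimensional Heisenberg group.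

\subsection{Why one would guess $n^k$}
The group $G$ has step $k$. A Carnot group of step $c$ has Dehn function $\preccurlyeq n^{c+1}$ (Lemma~\ref{lem:cone}), and $J^{c-1}(\mathbb R)$ attains this bound (Example~\ref{ex:filiform}). The upper half of the conjecture says that gluing a second factor along the center always brings the Dehn function below $n^{k+1}$. The simplest case confirms this. In $J^1(\mathbb R^2)$ the subalgebras spanned by $X_1,\xi_1,1$ and by $X_2,\xi_2,1$ commute and meet in the constants, so $J^1(\mathbb R^2)$ is a central product of two Heisenberg groups. Each factor has Dehn function $n^3$, while $J^1(\mathbb R^2)$ has Dehn function $n^2$ (Corollary~\ref{cor:lower} and Proposition~\ref{prop:quadratic}). The exponent drops by exactly one, to $k$.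

The exponent $k$ is also present in a quotient of $G$. Let $z^t$, $t\in\mathbb R$, parametrize the center $Z$ of $K$. A path of length about $n$ in $K$ reaches $z^{n^k}$, and its projection to $K/Z=G/L$ is a loop of area at least a multiple of $n^k$ (Lemma~\ref{lem:ext}). But this loop does not lift to a short loop of $G$: the lift has to return from $z^{n^k}$ through $L$, which takes length about $n^{k/\ell}$. A loop of length $n$ in $G$ carries only the central elements $z^t$ with $|t|\le Cn^\ell$ from one factor to the other. This mechanism therefore yields the lower bound $n^\ell$, and anything larger has to come from the internal geometry of the factors. When loops of $K$ have quadratic fillings, there may be nothing more.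

\subsection{Results}

\begin{theorem}\label{thm:counter}
Let $k\ge\ell\ge2$, let $K=J^{k-1}(\mathbb R^2)$, of step $k$, and $L=J^{\ell-1}(\mathbb R)$, of step $\ell$, and let $\theta$ be any isomorphism of the centers. Then $\delta_{K\times_\theta L}\asymp n^\ell$. In particular, the bound $n^k\preccurlyeq\delta_G$ fails for all $k>\ell\ge2$, and the conjecture is false.
\end{theorem}

In the smallest case $k=3$, $\ell=2$, the group $L$ is the Heisenberg group, $\dim G=8+3-1=10$, and $\delta_G\asymp n^2$.

\begin{theorem}\label{thm:general}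
Under \textup{(H)}, for every $\varepsilon>0$,
\[
n^\ell\preccurlyeq\delta_G(n)\preccurlyeq n^{k+\varepsilon}.
\]
Hence $\delta_G\prec n^{k+1}$ always, and the conjecture holds when $k=\ell$.
\end{theorem}

\begin{theorem}\label{thm:optimal}
For every $k\ge\ell\ge2$ both exponents in Theorem~\ref{thm:general} are optimal: there are examples with $\delta_G\asymp n^\ell$, and examples with $n^k\preccurlyeq\delta_G\preccurlyeq n^{k+\varepsilon}$ for all $\varepsilon>0$.
\end{theorem}

Section~\ref{sec:tools} sets up a calculus of loops, and Section~\ref{sec:lower} derives lower bounds from central extensions. Sections~\ref{sec:jets} and~\ref{sec:counter} prove Theorem~\ref{thm:counter}, Section~\ref{sec:upper} proves Theorem~\ref{thm:general}, independently of the two sections before it, and Section~\ref{sec:optimal} proves Theorem~\ref{thm:optimal}.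

\section{Paths, areas and distances}\label{sec:tools}

\subsection{Conventions}
All groups carry left-invariant Riemannian metrics, and $C$ denotes a constant that depends only on the groups, their metrics and explicitly fixed exponents; it may change from line to line. Paths are Lipschitz. The \emph{velocity} of a path $\gamma$ is $\gamma^{-1}\gamma'$, an element of the Lie algebra defined almost everywhere, and the length $|\gamma|$ is the integral of its norm. A homomorphism acts on velocities by its differential at the identity; so it is Lipschitz, and it multiplies lengths and areas by at most a constant. The area of a Lipschitz map from a plane domain is at most the integral of the product of the norms of its two partial velocities.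

In a simply connected nilpotent group $\exp$ is a diffeomorphism, subalgebras generate closed simply connected subgroups, and the kernel of a homomorphism between two such groups is the exponential of the kernel of its differential. Under (H), the groups $K$ and $L$ embed in $G$ and commute there. Fix a generator $\zeta$ of $\mathfrak z$ and write $z^t$ for $\exp(t\zeta)\in K$ and for $\exp(t\theta(\zeta))\in L$; these have the same image in $G$, and the kernel of $K\times L\to G$ is $\{(z^t,z^{-t})\}$.

All functions that we compare are nondecreasing; for these, $\preccurlyeq$ is transitive. For $a,b\ge1$ we have $n^a\preccurlyeq n^b$ if and only if $a\le b$. A bound $\delta_G(r)\le Cr^a$ for $r\ge1$ gives $\delta_G\preccurlyeq n^a$, because $\delta_G(r)\le\delta_G(1)$ for $r\le1$.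

\subsection{Path words}
It is convenient to multiply paths like words in a finitely generated group. For paths $\gamma,\gamma'\colon[0,1]\to H$ in a Lie group $H$ that start at $1$, let $\gamma\gamma'$ be $\gamma$ followed by the left translate $\gamma(1)\gamma'$, and let $\gamma^{-1}(\tau)=\gamma(1)^{-1}\gamma(1-\tau)$. Let $\mathcal P(H)$ be the set of such paths modulo the equivalence relation generated by monotone Lipschitz reparametrizations and deletions of backtracks $\eta\eta^{-1}$. It is a group, and the endpoint is a homomorphism $\mathcal P(H)\to H$. A path starting at $g\ne1$ is identified with its translate by $g^{-1}$; concatenation of consecutive paths then becomes the product. Lengths always refer to the representative at hand.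

A reparametrization or the deletion of a backtrack changes a loop through a Lipschitz annulus whose image lies in the loop. Such an annulus has zero area by the area formula, so $\operatorname{Area}$ is well defined on loops in $\mathcal P(H)$. For the same reason a loop contained in a one-parameter subgroup $\cong\mathbb R$ has area $0$. Two rules will be used throughout.
\begin{itemize}
\item[(A1)] If $\gamma=\prod_i\eta_i\sigma_i\eta_i^{-1}$ in $\mathcal P(H)$ with loops $\sigma_i$, then $\operatorname{Area}(\gamma)\le\sum_i\operatorname{Area}(\sigma_i)$: attach translated disks along the paths $\eta_i$. In particular, if $\sigma,\sigma'$ have the same endpoint, then replacing $\sigma$ by $\sigma'$ inside a loop costs at most $\operatorname{Area}(\sigma\sigma'^{-1})$, because $\eta\sigma\eta'=(\eta\,\sigma\sigma'^{-1}\eta^{-1})\,\eta\sigma'\eta'$.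
\item[(A2)] Let $\gamma_K$ be a path in $K$ and $\gamma_L$ a path in $L$, both starting at $1$. Then in $G$ we have $\operatorname{Area}(\gamma_K\gamma_L\gamma_K^{-1}\gamma_L^{-1})\le C|\gamma_K||\gamma_L|$, and replacing the pointwise product $\tau\mapsto\gamma_K(\tau)\gamma_L(\tau)$ by the word $\gamma_K\gamma_L$, or conversely, costs at most $C|\gamma_K||\gamma_L|$.
\end{itemize}
For (A2), consider $(\sigma,\tau)\mapsto\gamma_K(\sigma)\gamma_L(\tau)=\gamma_L(\tau)\gamma_K(\sigma)$ on the unit square. Its partial velocities are those of $\gamma_K$ and $\gamma_L$, so its area is at most $C|\gamma_K||\gamma_L|$. The boundary of the square is the commutator, and the triangle below the diagonal joins the pointwise product to $\gamma_K\gamma_L$.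

\subsection{Distances}
Let $N$ be simply connected nilpotent of step $c$. Choose subspaces $V_j$ with $\mathfrak n_j=V_j\oplus\mathfrak n_{j+1}$, so that $\mathfrak n=V_1\oplus\dots\oplus V_c$. Put $\|\sum v_j\|=\max_j|v_j|^{1/j}$ for $v_j\in V_j$, and for $s\ge0$ let $D_s$ be the linear map that multiplies $V_j$ by $s^j$. Then $\|D_sv\|=s\|v\|$ and $\|v+w\|\le\|v\|+\|w\|$. Guivarc'h's theorem \cite{Gui} states that
\begin{equation}\label{eq:gui}
C^{-1}\|v\|-C\le d(1,\exp v)\le C\|v\|+C\qquad(v\in\mathfrak n).
\end{equation}
Under (H), the term $\mathfrak k_k$ is nonzero and central, so it equals the one-dimensional center. Thus $\zeta\in V_k$, and \eqref{eq:gui} gives a constant $C_0\ge1$ with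
\begin{equation}\label{eq:center}
d_K(1,z^t)\le C_0\max(1,|t|)^{1/k},\qquad |t|\le Cr^k\ \text{ if }\ d_K(1,z^t)\le r,\ r\ge1.
\end{equation}
The same holds for $L$ with $\ell$ in place of $k$. For the same reason $K/Z$ has step exactly $k-1$.

\begin{lemma}\label{lem:poly}
For every simply connected nilpotent group $N$ there is $e$ with $\delta_N(r)\le Cr^e$ for $r\ge1$.
\end{lemma}

\begin{proof}
Let $\gamma=\exp v$ be a loop based at $1$ of length at most $r$. By \eqref{eq:gui}, $|v(\tau)|\le Cr^c$. The velocity of a path $\exp v(\tau)$ is $A(v)v'$ with $A(v)=\sum_{j<c}(-\operatorname{ad}v)^j/(j+1)!$. Since $I-A(v)$ maps $\mathfrak n_j$ into $\mathfrak n_{j+1}$, the inverse $A(v)^{-1}=\sum_{j<c}(I-A(v))^j$ is polynomial in $v$ as well. Fill $\gamma$ by $(s,\tau)\mapsto\exp(sv(\tau))$, $s\in[0,1]$. The $s$-velocity is $v(\tau)$, and the $\tau$-velocity is $sA(sv)A(v)^{-1}$ applied to the velocity of $\gamma$. Both factors are bounded by powers of $r$, so the area is at most $Cr^{e-1}|\gamma|$ for some $e$.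
\end{proof}

The group $N$ is a \emph{Carnot group} if the $V_j$ can be chosen so that $[V_i,V_j]\subset V_{i+j}$. Then each $D_s$, $s>0$, is an automorphism of $\mathfrak n$, and we also write $D_s$ for the automorphism $\exp v\mapsto\exp D_sv$ of $N$, a \emph{dilation}. Velocities in $V_1$ are called \emph{horizontal}. A dilation $D_s$ multiplies horizontal velocities by $s$, hence the length of a horizontal path by $s$ and the area of a horizontal surface by $s^2$.

\begin{lemma}[coning; Gromov, Pittet]\label{lem:cone}
A Carnot group $N$ of step $c$ satisfies $\delta_N(r)\le Cr^{c+1}$ for $r\ge1$.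
\end{lemma}

\begin{proof}
Take the $V_j$ orthogonal, and fill a loop $\gamma$ based at $1$ of length at most $r$ by $(s,\tau)\mapsto D_s\gamma(\tau)$, $s\in[0,1]$. The $\tau$-velocity is $D_s$ of the velocity of $\gamma$, so its norm is at most $|\gamma'(\tau)|$. Let $w(g)$ be the velocity of $\sigma\mapsto D_\sigma g$ at $\sigma=1$. From $D_\sigma D_\lambda=D_\lambda D_\sigma$ we get $w(D_\lambda g)=D_\lambda w(g)$. Since $w$ is bounded on the compact set $\exp\{\|v\|=1\}$, its component in $V_j$ satisfies $|w_j(\exp v)|\le C\|v\|^j$, and so $|w_j(\gamma(\tau))|\le Cr^j$ by \eqref{eq:gui}. Writing $D_{s\sigma}=D_sD_\sigma$, we see that the $s$-velocity is $s^{-1}D_sw(\gamma(\tau))$, with components $s^{j-1}w_j$; its norm is at most $Cr^c$. The area is at most $Cr^c\cdot r$.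
\end{proof}

Jet groups are Carnot groups. Let $P^{(j)}$ be the homogeneous polynomials of degree $j$, and take $V_1=\mathbb R^d\oplus P^{(m)}$ and $V_j=P^{(m+1-j)}$ for $2\le j\le m+1$. The dilations are
\[
D_s(x,p)=(sx,p_s),\qquad p_s(\xi)=s^{m+1}p(\xi/s);
\]
indeed $(\tau_xq)_s=\tau_{sx}q_s$ shows that this is an automorphism, and it multiplies $P^{(j)}$ by $s^{m+1-j}$.

\subsection{Splitting a loop of $G$}

\begin{lemma}\label{lem:split}
Assume \textup{(H)}. For every loop $\gamma$ in $G$ of length at most $r$, $r\ge1$, there are paths $\gamma_K$ in $K$ from $1$ to $z^t$ and $\gamma_L$ in $L$ from $1$ to $z^{-t}$, of length at most $Cr$, with $|t|\le Cr^\ell$ and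
\[
\operatorname{Area}(\gamma)\le Cr^2+\operatorname{Area}(\gamma_K\gamma_L).
\]
\end{lemma}

\begin{proof}
Translate $\gamma$ to start at $1$. Apply a fixed linear section $\mathfrak g\to\mathfrak k\times\mathfrak l$ to the velocity of $\gamma$, and let $\gamma_K,\gamma_L$ be the paths from $1$ whose velocities are the two components. Since $K$ and $L$ commute, the velocity of $\tau\mapsto\gamma_K(\tau)\gamma_L(\tau)$ is the sum of the two velocities, so this path is $\gamma$. The pair of endpoints lies in the kernel of $K\times L\to G$, hence equals $(z^t,z^{-t})$, and $|t|\le Cr^\ell$ by \eqref{eq:center} for $L$. The inequality is (A2).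
\end{proof}

\section{Lower bounds from central extensions}\label{sec:lower}

A central extension of $G$ by a line comes with a bounded closed $2$-form on $G$, and the integral of this form over a disk records how far the lift of the boundary fails to close. If central elements are reached by short paths, short loops need large disks.

\begin{lemma}\label{lem:ext}
Let $\pi\colon E\to G$ be a surjective homomorphism of simply connected nilpotent groups with kernel $\exp(\mathbb R\kappa)$, where $\kappa\ne0$ is central. There are $c,C>0$ such that every path $\tilde\gamma$ in $E$ from $1$ to $\exp(t\kappa)$ satisfies $\operatorname{Area}(\pi\circ\tilde\gamma)\ge c|t|-C|\tilde\gamma|$. Consequently, if $a\ge2$ and $d_E(1,\exp t\kappa)\le Ct^{1/a}$ for $t\ge1$, then $n^a\preccurlyeq\delta_G$.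
\end{lemma}

\begin{proof}
Let $\omega$ be a left-invariant $1$-form on $E$ with $\omega(\kappa)=1$. Fix a linear section $\varsigma\colon\mathfrak g\to\mathfrak e$. Every point of $E$ is uniquely $\exp(\varsigma(v))\exp(\rho\kappa)$, which defines a smooth function $\rho$ on $E$. The form $\omega-d\rho$ vanishes on the fibers of $\pi$ and is invariant under translation by $\exp(\mathbb R\kappa)$, so $\omega=d\rho+\pi^*\varpi$ for a smooth $1$-form $\varpi$ on $G$. Put $\Omega=d\varpi$. Then $\pi^*\Omega=d\omega$ is left-invariant and $\pi^*$ is injective, so $\Omega$ is left-invariant, hence bounded. Let $\gamma=\pi\circ\tilde\gamma$. We have $\int_{\tilde\gamma}\omega=t+\int_\gamma\varpi$ and $|\int_{\tilde\gamma}\omega|\le C|\tilde\gamma|$. By Stokes' theorem, which is valid for Lipschitz disks, a disk $f$ filling $\gamma$ satisfies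
\[
C\operatorname{area}(f)\ge\Big|\int f^*\Omega\Big|=\Big|\int_\gamma\varpi\Big|\ge|t|-C|\tilde\gamma|.
\]
For the last claim take $t=n^a$, $n\ge1$, and $|\tilde\gamma|\le Cn$: then $\delta_G(Cn)\ge cn^a-Cn$.
\end{proof}

\begin{corollary}\label{cor:lower}
Under \textup{(H)}, $n^\ell\preccurlyeq\delta_G$.
\end{corollary}

\begin{proof}
Take $E=K\times L\to G$ and $\kappa=(\zeta,-\theta(\zeta))$. By \eqref{eq:center}, $d_E(1,\exp t\kappa)\le C(t^{1/k}+t^{1/\ell})\le Ct^{1/\ell}$ for $t\ge1$.
\end{proof}

\begin{example}\label{ex:filiform}
$\delta_{J^m(\mathbb R)}\asymp n^{m+2}$. The upper bound is Lemma~\ref{lem:cone}. For the lower bound, differentiation $(x,p)\mapsto(x,p')$ is a surjective homomorphism $J^{m+1}(\mathbb R)\to J^m(\mathbb R)$ whose kernel is the center of a group of step $m+2$; apply \eqref{eq:center} and Lemma~\ref{lem:ext}.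
\end{example}

\section{Quadratic fillings in jet groups of the plane}\label{sec:jets}

\begin{proposition}\label{prop:quadratic}
For $m\ge1$, $\delta_{J^m(\mathbb R^2)}(n)\le Cn^2$ for $n\ge1$.
\end{proposition}

The cone of Lemma~\ref{lem:cone} is expensive because it is not horizontal. A horizontal disk of bounded area, dilated by $s$, has area of order $s^2$ whatever the step of the group. So we look for a supply of horizontal disks.

\subsection{Graphs of jets}
For a smooth function $F$ on $\mathbb R^d$ let $T_xF$ be its Taylor polynomial of order $m$ at $x$, and define $S_F\colon\mathbb R^d\to J^m(\mathbb R^d)$ by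
\[
S_F(x)=(x,T_xF),\qquad T_xF(\xi)=\sum_{|I|\le m}\partial^IF(x)\frac{(\xi-x)^I}{I!}.
\]
Since $(x,p)^{-1}=(-x,-\tau_{-x}p)$, the velocity of a path $(x,p)$ is $(x',\tau_{-x}p')$. When $T_xF$ is differentiated in $x_i$, the derivative of $(\xi-x)^I/I!$ is $-(\xi-x)^{I-e_i}/(I-e_i)!$ (zero if $I_i=0$), which cancels the term $\partial_i\partial^{I-e_i}F(x)(\xi-x)^{I-e_i}/(I-e_i)!$; what remains is $\sum_{|I|=m}\partial_i\partial^IF(x)(\xi-x)^I/I!$. Hence the velocity of $S_F$ at $x$ in the direction $v$ is
\[
\Big(v,\ \sum_{|I|=m}\partial_v\partial^IF(x)\,\frac{\xi^I}{I!}\Big)\in V_1 .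
\]
So $S_F$ is horizontal, and on a convex region its Lipschitz constant is at most $C(1+\|F\|_{C^{m+1}})$. We record four properties.
\begin{itemize}
\item[(S1)] If $p\in P_m$, then $S_p(x)=(x,p)$.
\item[(S2)] If two functions agree in a neighborhood of a segment, their graphs $S$ agree on it.
\item[(S3)] $(y,q)\,S_F(x)=S_{q+\tau_yF}(x+y)$, because $T_{x+y}(q+\tau_yF)=q+\tau_yT_xF$.
\item[(S4)] $D_sS_F(x)=S_{F_s}(sx)$ with $F_s(\xi)=s^{m+1}F(\xi/s)$, because $\partial^IF_s(sx)=s^{m+1-|I|}\partial^IF(x)$.
\end{itemize}
We write $S_F[y_0\to y_1\to\cdots]$ for the image under $S_F$ of the polygonal path through $y_0,y_1,\dots$.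

\begin{example}[what the second dimension does]\label{ex:bump}
Let $f$ be smooth with compact support in $(0,1)$ and $\int f=1$, and let $\sigma=S_f[0\to1]\,S_0[1\to0]$, a horizontal loop in $J^m(\mathbb R)$. Its dilate $D_s\sigma=S_{f_s}[0\to s]\,S_0[s\to0]$ has length $Cs$, and $\int f_s=s^{m+2}$. Under the differentiation map of Example~\ref{ex:filiform} it lifts to $S_\Phi[0\to s]\,S_{s^{m+2}}[s\to0]$, where $\Phi$ is the primitive of $f_s$ with $\Phi(0)=0$. The lift is the dilate by $s$ of a fixed horizontal path, so it has length $Cs$, and it ends at the constant $s^{m+2}$. By Lemma~\ref{lem:ext}, $D_s\sigma$ has area at least $cs^{m+2}-Cs$ in $J^m(\mathbb R)$.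

Now view $\sigma$ in $J^m(\mathbb R^2)$ through $(x,p)\mapsto((x,0),p(\xi_1))$. Let $F(\xi)=f(\xi_1)\chi(\xi_2)$ with $\chi=1$ near $0$ and $\chi=0$ near $1$. On the boundary of the unit square, $S_F$ is $S_f$ along the bottom side and $S_0$ along the three other sides. The disks $S_F$ and $S_0$ on the square together fill $\sigma$. They are horizontal, so $D_s\sigma$ has area at most $Cs^2$. The transverse direction gives room to deform one function of $\xi_1$ into another.
\end{example}

\subsection{Edges and triangles}
To fill an arbitrary loop of length $n$ we approximate it by polygons with $1,2,4,\dots$ sides. The region between consecutive polygons consists of $2^i$ triangles of size $n2^{-i}$, and if a triangle of size $s$ has area $Cs^2$, the total $\sum_i2^iC(n2^{-i})^2$ is of order $n^2$. After rescaling, a triangle has vertices $g_i=(x_i,p_i)$, $i=1,2,3$, in a compact set, and the first attempt is to fill it by $S_F$ on the plane triangle $x_1x_2x_3$, with $F=p_i$ near $x_i$. There are two obstacles. The points $x_i$ may be close or equal while the $p_i$ differ,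 and then no such $F$ is bounded in $C^{m+1}$. Also, a side is shared by two triangles, so it must depend on its endpoints and its scale only.

We therefore prescribe the sides. A side first travels a definite distance in a prescribed direction, changing the polynomial on the way, and then goes straight to its endpoint. Vertices carry colors $1,2,3$, and the direction depends on the pair of colors. The three directions are those of the sides of an equilateral triangle. As in Example~\ref{ex:bump}, each change of polynomial can then be slid sideways onto the corresponding side of a large triangle, where the three changes are far apart and a single function realizes all of them.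

Put $J=J^m(\mathbb R^2)$, and let $\nu_{12}=(\frac12,\frac{\sqrt3}2)$, $\nu_{23}=(\frac12,-\frac{\sqrt3}2)$, $\nu_{13}=(1,0)=\nu_{12}+\nu_{23}$. Fix a smooth function $\psi$ with $\psi=0$ on $(-\infty,\frac13]$ and $\psi=1$ on $[\frac23,\infty)$. For colors $i<j$, a scale $s>0$ and points $g=(x,p)$, $h=(y,q)$, the \emph{edge} from $g$ to $h$ is
\[
e^{ij}_s(g,h)=S_F[x\to x+s\nu_{ij}]\;S_q[x+s\nu_{ij}\to y],\qquad F=p+\psi\big(\langle\xi-x,\nu_{ij}\rangle/s\big)(q-p).
\]
Here $F=p$ near $x$ and $F=q$ near $x+s\nu_{ij}$, so by (S1) and (S2) this is a horizontal path from $g$ to $h$. Substituting $F$ into (S3) and (S4) gives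
\begin{equation}\label{eq:equiv}
g_0\,e^{ij}_s(g,h)=e^{ij}_s(g_0g,g_0h),\qquad D_\sigma e^{ij}_s(g,h)=e^{ij}_{\sigma s}(D_\sigma g,D_\sigma h).
\end{equation}

\begin{lemma}\label{lem:triangle}
Let $s\ge1$, let $g_1,g_2,g_3\in J$ have mutual distances at most $s$, and let $s_{12},s_{23},s_{13}\in\{s,s/2\}$. Then the loop $e^{12}_{s_{12}}(g_1,g_2)\,e^{23}_{s_{23}}(g_2,g_3)\,e^{13}_{s_{13}}(g_1,g_3)^{-1}$ has area at most $Cs^2$.
\end{lemma}

\begin{proof}
\emph{Rescaling.} By \eqref{eq:equiv} we may take $g_1=1$. By \eqref{eq:gui}, $\|\log g_i\|\le Cs$, so the points $D_{1/s}g_i$ lie in a compact set $\Xi$ that depends only on $J$. Fix $R$ with $|x|+1\le R$ for all $(x,p)\in\Xi$. By \eqref{eq:equiv} it suffices to fill the rescaled loop by boundedly many horizontal disks of bounded area and then to apply $D_s$. So let now $g_i=(x_i,p_i)\in\Xi$, let $\rho_{ij}\in\{1,\frac12\}$, and put $e_{ij}=e^{ij}_{\rho_{ij}}(g_i,g_j)$.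

\emph{The large triangle.} Let $\mathcal T=Q_1Q_2Q_3$ be the equilateral triangle centered at $0$ with inradius $R+2$ and $Q_j-Q_i=2\Lambda\nu_{ij}$, so that $\Lambda=\sqrt3(R+2)>\max(4,R)$. On the side $Q_iQ_j$ the coordinate $\langle\xi,\nu_{ij}\rangle$ runs from $-\Lambda$ to $\Lambda$. Fix a smooth $\psi^*$ with $\psi^*(u)=0$ for $u\le-\Lambda/2$ and $\psi^*(u)=1$ for $u\ge\Lambda/2$. On the open $1$-neighborhood $U_{ij}$ of the side $Q_iQ_j$, $i<j$, put
\[
F_{\mathrm{loc}}=p_i+\psi^*(\langle\xi,\nu_{ij}\rangle)(p_j-p_i).
\]
A point in two of these neighborhoods is within distance $1$ of two lines that meet at a vertex $Q_i$ at the angle $\pi/3$, hence within distance $1/\sin(\pi/6)=2$ of $Q_i$. As $\Lambda-2>\Lambda/2$, both formulas give $p_i$ there, so $F_{\mathrm{loc}}$ is well defined on $U=\bigcup U_{ij}$. Let $F=\chi_0F_{\mathrm{loc}}$, with $\chi_0$ a fixed smooth function with compact support in $U$ and equal to $1$ near $\partial\mathcal T$. The \emph{detour} from $g_i$ to $g_j$ is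
\[
\eta_{ij}=S_{p_i}[x_i\to Q_i]\;S_F[Q_i\to Q_j]\;S_{p_j}[Q_j\to x_j].
\]
In $\eta_{12}\eta_{23}\eta_{13}^{-1}$ the trips to $x_2$ and $x_3$ are backtracks, so this loop is a conjugate of $S_F[Q_1\to Q_2\to Q_3\to Q_1]$, which bounds the disk $S_F|_{\mathcal T}$. By (A1) it remains to fill the three loops $e_{ij}\eta_{ij}^{-1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (-0.8,0) rectangle (-0.2,1.8);
\fill[gray!20] (-2.5,1.8) rectangle (2.5,3.2);
\draw (-5,3.2) -- (-5,0) -- (5,0) -- (5,3.2);
\draw[thick,dashed] (-1.4,0) -- (-5,3.2) -- (5,3.2) -- (1.8,-1.1);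
\draw[very thick,->] (-1.4,0) -- (0.4,0);
\draw[very thick,->] (0.4,0) -- (1.8,-1.1);
\node[above] at (-5,3.2) {$Q_i$};
\node[above] at (5,3.2) {$Q_j$};
\node[below] at (-5,0) {$a^-$};
\node[below] at (5,0) {$a^+$};
\node[below] at (-1.4,0) {$x_i$};
\node[above] at (0.5,0) {$x_i^+$};
\node[right] at (1.9,-1.15) {$x_j$};
\node at (-4,0.8) {$h=0$};
\node at (1.8,0.9) {$h=1$};
\end{tikzpicture}
\caption{Projection to the plane of the edge (thick) and the detour (dashed) from $(x_i,p_i)$ to $(x_j,p_j)$. On the rectangle, the function $p_i+h(p_j-p_i)$ equals $p_i$ to the left and $p_j$ to the right of the gray zone (schematic). Its graph joins the change of polynomial on the edge to the one on the side $Q_iQ_j$ of the large triangle.}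
\label{fig:rect}
\end{figure}

\emph{From an edge to a detour} (Figure~\ref{fig:rect}). Fix $i<j$, write $\rho=\rho_{ij}$, and use orthonormal coordinates $(u,w)$ with $u=\langle\xi,\nu_{ij}\rangle$, oriented so that the side $Q_iQ_j$ is $\{w=R+2,\ |u|\le\Lambda\}$. Write $x_i=(u_i,w_i)$, so $|u_i|,|w_i|\le R-1$, and put $x_i^+=x_i+\rho\nu_{ij}$, $a^\pm=(\pm\Lambda,w_i)$. Fix a smooth $\chi$ with $\chi(w)=0$ for $w\le R+\frac12$ and $\chi(w)=1$ for $w\ge R+\frac32$, and let
\[
\widehat F=p_i+h\,(p_j-p_i),\qquad h=(1-\chi(w))\,\psi\big((u-u_i)/\rho\big)+\chi(w)\,\psi^*(u).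
\]
For $w<R+\frac12$ we have $h=\psi((u-u_i)/\rho)$. So near the line $w=w_i$, the function $\widehat F$ is the one that defines the first part of $e_{ij}$; it equals $p_i$ near the segment $a^-x_i$ and $p_j$ near the segment $x_i^+a^+$. For $w>R+\frac32$ we have $h=\psi^*(u)$, so $\widehat F=F$ near the side $Q_iQ_j$. Finally $-\Lambda<u_i$ and $u_i+\rho\le R<\Lambda$, so both cutoffs vanish near $u=-\Lambda$ and both equal $1$ near $u=\Lambda$; hence $\widehat F=p_i$ near $a^-Q_i$ and $\widehat F=p_j$ near $a^+Q_j$. By (S2),
\[
e_{ij}\eta_{ij}^{-1}=S_{\widehat F}[x_i\to x_i^+]\;S_{p_j}[x_i^+\to x_j\to Q_j]\;S_{\widehat F}[Q_j\to Q_i]\;S_{p_i}[Q_i\to x_i].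
\]
Replace the second factor by $S_{p_j}[x_i^+\to a^+\to Q_j]$ and the fourth by $S_{p_i}[Q_i\to a^-\to x_i]$. By (A1) the cost is the area of the images under $S_{p_j}$ and $S_{p_i}$ of the closed polygons $x_i^+x_jQ_ja^+$ and $Q_ix_ia^-$, which we fill by coning them to a vertex in the plane and applying $S_{p_j}$, $S_{p_i}$. By (S2) the new factors are graphs of $\widehat F$, and the loop has become $S_{\widehat F}$ on the boundary of the rectangle $a^-a^+Q_jQ_i$, which bounds the graph of $\widehat F$ over the rectangle.

\emph{Uniformity.} All disks are graphs over subsets of a fixed ball, precomposed in two cases with a plane cone of bounded area. The functions $F,\widehat F,p_i$ are bounded in $C^{m+1}$ on that ball, since the $p_i$ and $u_i$ are bounded, $\rho\ge\frac12$, and the cutoffs are fixed.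
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:quadratic}]
Let $\gamma\colon[0,1]\to J$ be a loop of constant speed and length at most $n$, and let $M\ge0$ satisfy $n\le2^M<2n$. Give the parameters $0$ and $1$ the colors $1$ and $2$. Recursively, for each dyadic interval of length $2^{-i}$, $i<M$, whose endpoints have distinct colors, give the midpoint the third color; then both halves again have endpoints of distinct colors. To each dyadic interval $I$ of length $2^{-i}$, $0\le i\le M$, assign the edge of scale $2^{M-i}$ between the images of its endpoints, built from the smaller to the larger color, and let $e_I$ be this edge traversed from the left to the right endpoint. The two images are at distance at most $n2^{-i}\le2^{M-i}$.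

The top edge $e_{[0,1]}$ joins $\gamma(0)$ to itself, so $p=q$, $x=y$, and it is the backtrack $S_p[x\to x+2^M\nu_{12}\to x]$. If $I$ has length $2^{-i}$, $i<M$, and halves $I',I''$, then $e_{I'}e_{I''}e_I^{-1}$ is, up to cyclic permutation and orientation, the loop of Lemma~\ref{lem:triangle} with $s=2^{M-i}$. So replacing $e_I$ by $e_{I'}e_{I''}$ costs $C4^{M-i}$, and all these replacements together cost at most $\sum_i2^iC4^{M-i}\le2C4^M\le Cn^2$. We arrive at the product of the $2^M<2n$ edges of scale $1$. Each joins two points at distance at most $1$; after translation its data lie in a compact set, so its length is bounded. Replacing it by the corresponding piece of $\gamma$, of length at most $1$, costs at most $\delta_J(C)$, which is finite by Lemma~\ref{lem:poly}. By (A1), $\operatorname{Area}(\gamma)\le Cn^2+Cn$.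
\end{proof}

\section{The counterexamples}\label{sec:counter}

By Lemma~\ref{lem:split} we have to fill words $\gamma_K\gamma_L$ whose two halves end at opposite central elements. In the groups of Theorem~\ref{thm:counter}, $K$ contains a mirror image of $L$, and this allows us to trade the path in $L$ for a path in $K$.

\begin{example}\label{ex:shuffle}
Let $K=J^{k-1}(\mathbb R^2)$ and $L=J^1(\mathbb R)$, and choose $\lambda\ne0$ with $\lambda1_K=-1_L$ in $\mathfrak g$, where $1_K,1_L$ are the constant polynomials. Let $a,b$ be the paths in $K$ with constant velocities $nX_1$, $n\lambda\xi_1$, and $a',b'$ the paths in $L$ with velocities $nX$, $n\xi$. In a group of step $2$ we have $e^Ae^Be^{-A}e^{-B}=e^{[A,B]}$, so $aba^{-1}b^{-1}$ ends at $\exp(-n^2\lambda1_K)=\exp(n^21_L)$ and $a'b'a'^{-1}b'^{-1}$ ends at $\exp(-n^21_L)$. Their product is a loop of length $Cn$. Six exchanges of a letter of $K$ with a letter of $L$ turn it into $(aa')(bb')(a^{-1}a'^{-1})(b^{-1}b'^{-1})$, and four more applications of (A2) replace each bracket by a path with constant velocity $\pm n(X_1+X)$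 or $\pm n(\lambda\xi_1+\xi)$. Each move costs $Cn^2$. Since $[X_1+X,\lambda\xi_1+\xi]=-\lambda1_K-1_L=0$, the resulting loop bounds a parallelogram of area $Cn^2$ in an abelian subgroup $\mathbb R^2\cong L/Z(L)$ of $G$.
\end{example}

\begin{proposition}\label{prop:mirror}
Assume \textup{(H)}, and suppose that there is a homomorphism $\iota\colon L\to K$ with $\iota(z^t)=z^{-t}$ for all $t$. Then $\delta_G(n)\preccurlyeq n^2+\delta_K(n)+\delta_{L/Z(L)}(n)$.
\end{proposition}

\begin{proof}
The map $\Delta\colon L\to G$, $\Delta(g)=\iota(g)g$, is a homomorphism because $K$ and $L$ commute, and $\Delta(z^t)=1$; so $\Delta$ factors through a homomorphism $\bar\Delta\colon L/Z(L)\to G$. Let $\gamma$ be a loop of length at most $n$, $n\ge1$, and take $\gamma_K,\gamma_L,t$ from Lemma~\ref{lem:split}. The path $\iota\circ\gamma_L$ in $K$ ends at $z^t$, like $\gamma_K$, and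
\[
\gamma_K\gamma_L=\big[\gamma_K(\iota\circ\gamma_L)^{-1}\big]\cdot\big[(\iota\circ\gamma_L)\,\gamma_L\big].
\]
The first factor is a loop in $K$ of length at most $Cn$, so its area in $G$ is at most $C\delta_K(Cn)$. By (A2) the second factor can be replaced at cost $Cn^2$ by the pointwise product $\Delta\circ\gamma_L$. This is the image under $\bar\Delta$ of the projection of $\gamma_L$ to $L/Z(L)$, a loop of length at most $Cn$, so its area is at most $C\delta_{L/Z(L)}(Cn)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]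
For $\lambda\ne0$ define $\iota_\lambda\colon L\to K$ by $\iota_\lambda(x,p)=((x,0),\lambda p(\xi_1))$. The degree of $p$ is at most $\ell-1\le k-1$, so the image lies in $K$, and $\tau_{(x,0)}\big(\lambda q(\xi_1)\big)=\lambda(\tau_xq)(\xi_1)$ shows that $\iota_\lambda$ is a homomorphism. It multiplies constants by $\lambda$. If $\theta(1_K)=\theta_01_L$, then $\lambda=-1/\theta_0$ gives $\iota_\lambda(z^t)=z^{-t}$. The quotient $L/Z(L)=\mathbb R\ltimes(P_{\ell-1}/P_0)$ is obtained from the Carnot group $L$ by removing the last layer $V_\ell=P_0$, so it is a Carnot group of step $\ell-1$ and $\delta_{L/Z(L)}\preccurlyeq n^\ell$ by Lemma~\ref{lem:cone}. By Propositions~\ref{prop:quadratic} and~\ref{prop:mirror}, $\delta_G\preccurlyeq n^2+n^2+n^\ell\preccurlyeq n^\ell$, and Corollary~\ref{cor:lower} gives $\delta_G\asymp n^\ell$. If $k>\ell$, then $n^k\preccurlyeq\delta_G$ would imply $n^k\preccurlyeq n^\ell$, which is false.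
\end{proof}

\section{The upper bound $n^{k+\varepsilon}$}\label{sec:upper}

Throughout this section (H) holds. For $r\ge1$ let $A_K(r)$ be the supremum of the areas \emph{in $G$} of loops in $K$ of length at most $r$, and define $A_L(r)$ likewise. By Lemma~\ref{lem:poly} both are bounded by a power of $r$. The main step is to show that $A_K(r)\le C_\varepsilon r^{k+\varepsilon}$ and $A_L(r)\le C_\varepsilon r^{\ell+\varepsilon}$.

\subsection{The idea}
Let $\gamma$ be a loop in $K$ of length $\lambda n$, with $\lambda$ a large constant. Coning in $K$ would cut it into about $\lambda^{k+1}$ loops of length about $n$, and the recursion $A_K(\lambda n)\lesssim\lambda^{k+1}A_K(n)$ gives no exponent below $k+1$. The quotient $\bar K=K/Z$ has step $k-1$, so coning there produces only $\lambda^k$ faces. The price is that the boundary of a face $f$, lifted to $K$, ends at a central element $z^{s_f}$ with $|s_f|\lesssim n^k$. These elements cancel, $\sum_fs_f=0$, but they sit at different places along the loop. To bring them together, we represent $z^{s_f}$ by a path in $L$, which commutes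 with paths in $K$ at the cost given by (A2).

The straight path $\tau\mapsto z^{\tau s}$ lies in both groups, but its length is of order $n^k$, and moving it over a distance $n$ costs $n^{k+1}$: no gain. Since $\ell\ge2$, there are shorter paths in $L$. Cut $s$ into $n^k/\mu^\ell$ pieces of size $\mu^\ell$ and replace each by a path of length $\mu$ in $L$. The transport now costs $n^{k+1}\mu^{1-\ell}$. If $A_L(r)\lesssim r^{\ell+\beta}$ is already known, the conversion costs $(n^k/\mu^\ell)\mu^{\ell+\beta}=n^k\mu^\beta$. The two costs agree for $\mu=n^{1/(\beta+\ell-1)}$, and their common exponent is $k+\beta/(\beta+\ell-1)<k+1$. Exchanging the roles of $K$ and $L$, we can iterate. For two Heisenberg groups, Lemma~\ref{lem:cone} gives $\beta=1$; then $\mu=n^{1/2}$ and the exponent $3$ becomes $2+\frac12$; with $\beta=\frac12$ we take $\mu=n^{2/3}$ and get $2+\frac13$, and so on down to $2$.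

\subsection{Straightening a shortest path to the center}
Fix shortest paths $c_K(s)$ in $K$ and $c_L(s)$ in $L$ from $1$ to $z^s$, let $u(s)$ be the path $\tau\mapsto z^{\tau s}$, $\tau\in[0,1]$, and put
\[
B_K(s)=\operatorname{Area}\big(c_K(s)u(s)^{-1}\big),\qquad B_L(s)=\operatorname{Area}\big(c_L(s)u(s)^{-1}\big),
\]
with areas taken in $G$. The loop $c_K(s)u(s)^{-1}$ has length of order $|s|$, far more than $|c_K(s)|$. Halving $s$ repeatedly shows that it costs no more than a loop of length $|s|^{1/k}$.

\begin{lemma}\label{lem:bridge}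
Let $\alpha>k$. There is $C_\alpha$ such that, if $A_K(r)\le\Phi r^\alpha$ for $1\le r\le R$, then $B_K(s)\le C_\alpha(\Phi+1)\max(1,|s|)^{\alpha/k}$ whenever $3C_0\max(1,|s|)^{1/k}\le R$. The same holds for $(L,\ell)$.
\end{lemma}

\begin{proof}
For $|s|\le1$ the loop has bounded length, so $B_K(s)\le C$. Let $|s|>1$. By \eqref{eq:center} the loop $c_K(s)c_K(s/2)^{-2}$ has length at most $3C_0|s|^{1/k}$. Replace $c_K(s)$ by $c_K(s/2)^2$ and then each factor by $u(s/2)$; since $u(s/2)^2=u(s)$, (A1) gives $B_K(s)\le A_K(3C_0|s|^{1/k})+2B_K(s/2)$. Let $j_0$ be minimal with $|s|2^{-j_0}\le1$, so that $2^{j_0}<2|s|$. Iterating $j_0$ times,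
\[
B_K(s)\le\Phi\,(3C_0)^\alpha|s|^{\alpha/k}\sum_{j<j_0}2^{j(1-\alpha/k)}+2C|s|\le C_\alpha(\Phi+1)|s|^{\alpha/k},
\]
because $\alpha/k>1$ makes the geometric series converge.
\end{proof}

\subsection{A coarse cone}
In $\mathbb R^2$, a closed chain $p_0=0,p_1,\dots,p_b=0$ with steps at most $n$ and $b\le2\lambda$ is coned by the grid $q_{ij}=(i/a)p_j$ with $a=\lceil\lambda\rceil$: neighbors in a row are at distance at most $n$, and neighbors in a column at most $2n$. The group $\bar K$ need not be Carnot, and then the maps $D_s$ are not automorphisms. At large scales they are almost automorphisms, which suffices. The point of the next lemma is that $C_1$ does not depend on $\lambda$; only the threshold $n_0$ does.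

\begin{lemma}\label{lem:grid}
Let $N$ be simply connected nilpotent of step $c\ge1$. There is $C_1\ge1$ such that for every $\lambda\ge1$ there is $n_0(\lambda)\ge1$ with the following property. If $n\ge n_0(\lambda)$, $b\le2\lambda$, and $p_0=1,p_1,\dots,p_b=1$ satisfy $d(p_{j-1},p_j)\le n$, then there are an integer $1\le a\le2\lambda^c$ and points $q_{ij}$, $0\le i\le a$, $0\le j\le b$, with $q_{aj}=p_j$ and $q_{0j}=q_{i0}=q_{ib}=1$, such that neighbors in the grid are at distance at most $C_1n$.
\end{lemma}

\begin{proof}
Identify $N$ with $\mathfrak n$ by $\exp$. The product $*$ is given by the Baker--Campbell--Hausdorff formula, a finite sum of iterated brackets with universal coefficients, and the inverse of $x$ is $-x$. The product $x*_ny=D_{1/n}(D_nx*D_ny)$ is given by the same formula for the bracket $[x,y]_n=D_{1/n}[D_nx,D_ny]$. For $v_i\in V_i$, $v_j\in V_j$ we have $[v_i,v_j]\in\mathfrak n_{i+j}$; denoting by $\operatorname{pr}_h$ the projection to $V_h$,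
\[
[v_i,v_j]_n=\sum_{h\ge i+j}n^{i+j-h}\operatorname{pr}_h[v_i,v_j]\ \longrightarrow\ \operatorname{pr}_{i+j}[v_i,v_j]\qquad(n\to\infty).
\]
The limit is a Lie bracket with $[V_i,V_j]_\infty\subset V_{i+j}$. Hence $*_n$ converges uniformly on compact sets to the corresponding product $*_\infty$, and every $D_s$, $s\ge0$, is an endomorphism of $*_\infty$.

Write $p_j=D_nx_j$ and $p_{j-1}^{-1}p_j=D_ny_j$, so $x_j=x_{j-1}*_ny_j$. Since $d(1,p_j)\le2\lambda n$, \eqref{eq:gui} gives $\|x_j\|\le C\lambda$ and $\|y_j\|\le C$. Let $a=\lceil\lambda^c\rceil$ and $q_{ij}=D_nD_{i/a}x_j$. The boundary conditions hold because $D_0=0$ and $x_0=x_b=0$. If $q=D_nx$ and $q'=D_nx'$, then $q^{-1}q'=D_n((-x)*_nx')$, so by \eqref{eq:gui} it suffices to bound $\|(-x)*_nx'\|$ for neighbors by a constant independent of $\lambda$.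

\emph{Rows.} On the compact set $\|x\|\le C\lambda$, $\|y\|\le C$, $s\in[0,1]$, the expression $(-D_sx)*_nD_s(x*_ny)$ converges uniformly to $D_s((-x)*_\infty x*_\infty y)=D_sy$, and $\|D_sy\|\le C$. For $n\ge n_0(\lambda)$ the difference has $\|\cdot\|\le1$, which gives the bound $C+1$.

\emph{Columns.} Let $s,s'\in[0,1]$ with $|s-s'|=1/a\le\lambda^{-c}$, and $x=D_\lambda\hat x$ with $\|\hat x\|\le C$. Then $(-D_sx)*_\infty D_{s'}x=D_\lambda\big((-D_s\hat x)*_\infty D_{s'}\hat x\big)$. The inner expression is a polynomial in $(s,s',\hat x)$ that vanishes for $s=s'$, so its norm is at most $C|s-s'|\le C\lambda^{-c}$. After applying $D_\lambda$, the $V_j$-component is at most $C\lambda^{j-c}\le C$. By uniform convergence, the same bound plus $1$ holds for $*_n$ when $n\ge n_0(\lambda)$.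
\end{proof}

\subsection{The improvement step}

\begin{proposition}\label{prop:boot}
Let $\beta>0$ and suppose $A_L(r)\le Cr^{\ell+\beta}$ for $r\ge1$. Put $\kappa=\beta/(\beta+\ell-1)$. Then $A_K(r)\le Cr^{k+\kappa}$ for $r\ge1$. The same holds with $(K,k)$ and $(L,\ell)$ exchanged.
\end{proposition}

\begin{proof}
We use only $k,\ell\ge2$, not $k\ge\ell$, so the proof is symmetric. Put $\alpha=k+\kappa>k$. Constants may depend on $\beta$, but not on $\lambda$ or $n$. Give $\bar K=K/Z$ the quotient metric, so that the projection does not increase lengths and every path in $\bar K$ has a lift of the same length. Let $\lambda\ge1$ and $n\ge n_0(\lambda)$, for Lemma~\ref{lem:grid} with $N=\bar K$, $c=k-1$. Let $\gamma$ be a loop in $K$ based at $1$ of length at most $\lambda n$. Write $\gamma=\gamma_1\cdots\gamma_b$ with $b=\lceil\lambda\rceil\le2\lambda$ and $|\gamma_j|\le n$, and apply Lemma~\ref{lem:grid} to the projections $p_j$ of the cut points.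

\emph{Decomposition into faces.} Label the edges of the grid by paths in $K$ starting at $1$: let $h_{ij}$ label the edge from $(i,j)$ to $(i,j+1)$ and $v_{ij}$ the edge from $(i,j)$ to $(i+1,j)$. Put $h_{aj}=\gamma_{j+1}$, let $h_{0j}$, $v_{i0}$, $v_{ib}$ be constant, and let every other edge, from $q$ to $q'$, be labeled by a lift of a shortest path from $1$ to $q^{-1}q'$. In all cases the label has length at most $C_1n$ and its endpoint projects to $q^{-1}q'$. So the face word
\[
\varphi_{ij}=v_{ij}\,h_{i+1,j}\,v_{i,j+1}^{-1}\,h_{ij}^{-1}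
\]
has length at most $4C_1n$ and ends at a point $z^{s_{ij}}$ of $Z$, with $|s_{ij}|\le C_2n^k$ by \eqref{eq:center}; we take $C_2\ge1$. Let $\eta_{ij}=h_{i0}\cdots h_{i,j-1}$. Then $\eta_{ij}\varphi_{ij}\eta_{ij}^{-1}=(\eta_{ij}v_{ij})\,h_{i+1,j}\,(\eta_{i,j+1}v_{i,j+1})^{-1}$, so the product over $j=0,\dots,b-1$ telescopes to $\eta_{i+1,b}\,\eta_{ib}^{-1}$, the outer columns being trivial. Multiplying over $i=a-1,\dots,0$, with $\eta_{ab}=\gamma$ and $\eta_{0b}$ trivial, and indexing faces by $f$, we get
\[
\gamma=\prod_f\eta_f\varphi_f\eta_f^{-1}\ \text{ in }\mathcal P(K),\qquad\#\{f\}=ab\le4\lambda^k,\qquad|\eta_f|\le2C_1\lambda n.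
\]
The endpoint of $\eta_f\varphi_f\eta_f^{-1}$ is $z^{s_f}$, since this element is central. Hence $\sum_fs_f=0$.

\emph{Intermediate paths in $L$.} Let $\mu=n^{1/(\beta+\ell-1)}\ge1$. Then $\mu^\ell\le n^k$, because $\ell/(\beta+\ell-1)\le\ell/(\ell-1)\le2\le k$. For $0<|s|\le C_2n^k$ let $\nu=\lceil|s|/\mu^\ell\rceil$ and $y(s)=c_L(s/\nu)^\nu$, a path in $L$ from $1$ to $z^s$; let $y(0)$ be constant. We have $\nu\le(C_2+1)n^k\mu^{-\ell}$ and $|s/\nu|\le\mu^\ell$. By \eqref{eq:center} for $L$, and by (A1) and Lemma~\ref{lem:bridge} for $L$ with exponent $\ell+\beta$ and $R$ arbitrarily large,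
\[
|y(s)|\le\nu C_0\mu\le Cn^k\mu^{1-\ell},\qquad\operatorname{Area}\big(y(s)u(s)^{-1}\big)\le\nu B_L(s/\nu)\le C\nu\mu^{\ell+\beta}\le Cn^k\mu^\beta.
\]
By the choice of $\mu$, $n^k\mu^\beta=n^{k+\kappa}=n^\alpha$ and $n^{k+1}\mu^{1-\ell}=n^{k+1-(\ell-1)/(\beta+\ell-1)}=n^\alpha$.

\emph{Filling.} Transform $\gamma$ by (A1), face by face.
\begin{enumerate}
\item Replace $\varphi_f$ by $c_K(s_f)$. As $|c_K(s_f)|\le|\varphi_f|$, this costs at most $A_K(8C_1n)$.
\item Replace $c_K(s_f)$ by $u(s_f)$, then by $y(s_f)$. This costs at most $B_K(s_f)+Cn^\alpha$.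
\item Replace $\eta_fy(s_f)\eta_f^{-1}$ by $y(s_f)$. By (A2) this costs at most $C|\eta_f||y(s_f)|\le C\lambda n^\alpha$.
\item Replace $y(s_f)$ by $u(s_f)$. This costs at most $Cn^\alpha$.
\end{enumerate}
What remains is $\prod_fu(s_f)$, a loop in the line $Z$, of area $0$.

\emph{Closing the recursion.} Let $\Phi(r)=\sup_{1\le\rho\le r}\rho^{-\alpha}A_K(\rho)$, which is finite and nondecreasing, and let $C_3=\max(8C_1,3C_0C_2^{1/k})$. Then $A_K(8C_1n)\le\Phi(C_3n)(8C_1n)^\alpha$, and Lemma~\ref{lem:bridge} with $R=C_3n$ gives $B_K(s_f)\le C(\Phi(C_3n)+1)n^\alpha$. Summing over at most $4\lambda^k$ faces,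
\[
A_K(\lambda n)\le C_4\lambda^k\,\Phi(C_3n)\,n^\alpha+C_5\lambda^{k+1}n^\alpha\qquad(n\ge n_0(\lambda)).
\]
Since $\alpha>k$ and $C_3,C_4$ do not depend on $\lambda$, we can fix $\lambda\ge C_3$ with $C_4\lambda^{k-\alpha}\le\frac12$. Dividing by $\rho^\alpha$ for $\rho=\lambda n$ and using $C_3n\le\rho$, we get $\rho^{-\alpha}A_K(\rho)\le\frac12\Phi(\rho)+C_6$ for $\rho\ge\rho_0=\lambda n_0(\lambda)$, where $C_6=C_5\lambda^{k+1-\alpha}$. Hence $\Phi(r)\le\max(\Phi(\rho_0),\frac12\Phi(r)+C_6)$ for $r\ge\rho_0$. As $\Phi(r)$ is finite, $\Phi(r)\le\max(\Phi(\rho_0),2C_6)$, so $\Phi$ is bounded.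
\end{proof}

\begin{corollary}\label{cor:AK}
For every $\varepsilon>0$, $A_K(r)\le C_\varepsilon r^{k+\varepsilon}$ and $A_L(r)\le C_\varepsilon r^{\ell+\varepsilon}$ for $r\ge1$.
\end{corollary}

\begin{proof}
Call $\beta>0$ good if both bounds hold with $\varepsilon=\beta$. Some $\beta_0$ is good by Lemma~\ref{lem:poly}, and any number larger than a good one is good. If $\beta$ is good, then $\beta/(\beta+1)$ is good by the two versions of Proposition~\ref{prop:boot}, because $\beta/(\beta+\ell-1)$ and $\beta/(\beta+k-1)$ are at most $\beta/(\beta+1)$. The iterates satisfy $1/\beta_{j+1}=1/\beta_j+1$, so $\beta_j\to0$.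
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The lower bound is Corollary~\ref{cor:lower}. Let $\gamma$ be a loop in $G$ of length at most $r$, $r\ge1$, and take $\gamma_K,\gamma_L$ and $|t|\le Cr^\ell$ from Lemma~\ref{lem:split}. Then $|c_K(t)|\le|\gamma_K|\le Cr$ and $|c_L(t)|=d_L(1,z^{-t})\le|\gamma_L|\le Cr$, and
\[
\gamma_K\gamma_L=\big[\gamma_Kc_K(t)^{-1}\big]\big[c_K(t)c_L(t)^{-1}\big]\big[c_L(t)\gamma_L\big].
\]
The outer factors are loops in $K$ and $L$, and the middle one has area at most $B_K(t)+B_L(t)$. By Corollary~\ref{cor:AK} and Lemma~\ref{lem:bridge},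
\begin{align*}
\operatorname{Area}(\gamma)&\le Cr^2+A_K(Cr)+B_K(t)+B_L(t)+A_L(Cr)\\
&\le C\big(r^2+r^{k+\varepsilon}+r^{\ell(k+\varepsilon)/k}+r^{\ell+\varepsilon}\big)\le Cr^{k+\varepsilon}.
\end{align*}
Thus $\delta_G\preccurlyeq n^{k+\varepsilon}$. In particular $\delta_G\preccurlyeq n^{k+1/2}\preccurlyeq n^{k+1}$, and $n^{k+1}\preccurlyeq\delta_G$ would give $n^{k+1}\preccurlyeq n^{k+1/2}$, which is false; so $\delta_G\prec n^{k+1}$. If $k=\ell$, the lower bound reads $n^k\preccurlyeq\delta_G$, and the conjecture holds.
\end{proof}

\begin{remark}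
That the centers are one-dimensional is used to identify them with the last terms of the lower central series; this gives \eqref{eq:center} and the step $k-1$ of $\bar K$, hence the count $\lambda^k$. The hypothesis $\ell\ge2$ gives the gain $\mu^{1-\ell}$ in step (3). It cannot be dropped: for $L=\mathbb R$ the central product is $K$ itself, and $K=J^{k-1}(\mathbb R)$ has $\delta_K\asymp n^{k+1}$ by Example~\ref{ex:filiform}. The $\varepsilon$ appears because both Lemma~\ref{lem:bridge} and the choice of $\lambda$ need $\alpha>k$.
\end{remark}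

\section{Both exponents occur}\label{sec:optimal}

To get the lower bound $n^k$ from Lemma~\ref{lem:ext}, we want a central extension of $G$ whose kernel lies in the $k$-th term of the lower central series. A complex Lie algebra whose center is a complex line provides one: dividing by a real line in the center leaves a one-dimensional center, and the line that was removed is the kernel of the extension.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
The exponent $\ell$ is attained by Theorem~\ref{thm:counter}. For the exponent $k$, let $\tilde{\mathfrak k}=\mathbb C X\ltimes P_{k-1}(\mathbb C)$, where $P_{k-1}(\mathbb C)$ consists of the complex polynomials of degree at most $k-1$ in one variable, $[X,q]=-q'$, and the bracket is complex bilinear. View $\tilde{\mathfrak k}$ as a real Lie algebra. The computation of Section~\ref{sub:jetintro} shows that it has step $k$ and that its center is $\tilde{\mathfrak k}_k=\mathbb C$, the constants. Let $\mathfrak k=\tilde{\mathfrak k}/i\mathbb R$. If $x\in\tilde{\mathfrak k}$ becomes central in $\mathfrak k$, then for all $y$ both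 $[x,y]$ and $i[x,y]=[x,iy]$ lie in $i\mathbb R$, so $[x,y]=0$ and $x\in\mathbb C$. Hence the center of $\mathfrak k$ is $\mathbb C/i\mathbb R\cong\mathbb R$, which is also $\mathfrak k_k$; so $\mathfrak k$ has step $k$ and one-dimensional center.

Let $\mathfrak l$ be any nilpotent Lie algebra of step $\ell$ with one-dimensional center, for instance that of $J^{\ell-1}(\mathbb R)$, let $\theta$ be any isomorphism of the centers, and let $\mathfrak g=\mathfrak k\times_\theta\mathfrak l$. For $r\in\mathbb R\subset\mathbb C$ write $\theta(r)$ for the image under $\theta$ of the class of $r$, and put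
\[
\mathfrak e=(\tilde{\mathfrak k}\times\mathfrak l)/\{(r,-\theta(r)):r\in\mathbb R\}.
\]
The kernel of $\tilde{\mathfrak k}\times\mathfrak l\to\mathfrak g$ is $\{(r+it,-\theta(r)):r,t\in\mathbb R\}$, so $\mathfrak e\to\mathfrak g$ is surjective with kernel spanned by the central element $\kappa$, the class of $(i,0)$. Let $\tilde K$ and $E$ be the simply connected groups of $\tilde{\mathfrak k}$ and $\mathfrak e$. Since $i\in\tilde{\mathfrak k}_k$, \eqref{eq:gui} gives $d(1,\exp(ti))\le Ct^{1/k}$ for $t\ge1$ in $\tilde K$, and the homomorphism $\tilde K\to E$ carries this bound to $\exp(t\kappa)$. Lemma~\ref{lem:ext} gives $n^k\preccurlyeq\delta_G$, and Theorem~\ref{thm:general} gives $\delta_G\preccurlyeq n^{k+\varepsilon}$ for all $\varepsilon>0$.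
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gui}
Guivarc'h, Bull. SMF 101 (1973).

\bibitem{LIPT}
Claudio Llosa Isenrich, Gabriel Pallier, Romain Tessera, \emph{Cone-equivalent nilpotent groups with different Dehn functions}, arXiv:2008.01211 (2020).

\end{thebibliography}
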